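\title{Logarithmic plurigenera and the quasi-Albanese morphism in arbitrary dimension}

\begin{abstract}
Let $V$ be a smooth complex quasi-projective variety whose log-irregularity equals its dimension. It has been conjectured that there is an integer $k$, independent of the dimension, such that $\overline P_1(V)=\overline P_k(V)=1$ forces the quasi-Albanese morphism of $V$ to be birational. We show that no such $k$ exists: for every $k$ there is such a $V$ with $\overline P_1(V)=\dots=\overline P_k(V)=1$ whose quasi-Albanese morphism is not even dominant. In the positive direction, the conditions $\overline P_m(V)=1$ for $m$ in a set $S$ force birationality in all dimensions exactly when $S$ is infinite, and in dimension $n$ the conditions $\overline P_1(V)=\overline P_{n+2}(V)=1$ force dominance. The least $k$ that forces dominance in dimension $n$ grows at least like $n/\log\log n$.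
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The invariants}
Varieties are irreducible and defined over $\mathbb C$. Let $V$ be a smooth quasi-projective variety. By Hironaka's theorem we can write $V=X\setminus D$ with $X$ smooth projective and $D$ a reduced divisor with simple normal crossings (snc). If $D=\{x_1\cdots x_s=0\}$ in local coordinates $x_1,\dots,x_n$, the sheaf $\Omega^1_X(\log D)$ is freely generated by $dx_1/x_1,\dots,dx_s/x_s,dx_{s+1},\dots,dx_n$; its top exterior power is $\mathcal O_X(K_X+D)$. One defines
\begin{itemize}
\item the log-plurigenera $\overline P_m(V)=h^0(X,m(K_X+D))$ for $m\ge1$;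
\item the log-Kodaira dimension $\overline\kappa(V)=\kappa(X,K_X+D)$;
\item the log-irregularity $\overline q(V)=h^0(X,\Omega^1_X(\log D))$ and the irregularity $q(V)=h^0(X,\Omega^1_X)$.
\end{itemize}
These numbers do not depend on $X$. Recall that $\overline\kappa(V)=0$ means that $\overline P_m(V)\le1$ for all $m$ with equality for some $m$, and that $\overline\kappa(V)\ge1$ means that $\overline P_m(V)\ge2$ for some $m$. If $\overline P_1(V)\ge1$, multiplication by a nonzero section of $K_X+D$ shows that $\overline P_m(V)$ is nondecreasing in $m$; so $\overline P_1(V)=\overline P_k(V)=1$ is the same as $\overline P_1(V)=\dots=\overline P_k(V)=1$.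

Integration of the logarithmic $1$-forms defines the quasi-Albanese morphism $a_V\colon V\to A(V)$. Its target is a semiabelian (or quasi-abelian) variety, that is, an extension of an abelian variety by a torus $\mathbb G_m^t$, and $\dim A(V)=\overline q(V)$.

\subsection{The problem}
A semiabelian variety $A$ satisfies $\overline q(A)=\dim A$ and $\overline P_m(A)=1$ for all $m$ (Section~\ref{sec:semiabelian}). One wants a converse. Removing a closed subset of codimension at least $2$, or blowing up, does not change the invariants, but removing a divisor does. Curves already show this. A curve of genus $g$ with $s$ punctures has $\overline q=\overline P_1=g$ if $s=0$ and $\overline q=\overline P_1=g+s-1$ if $s\ge1$. So $\overline q=1$ leaves three cases: an elliptic curve $E$, the torus $\mathbb G_m$, and $E\setminus\{p\}$. In the last case $a_V$ is the inclusion into $E$, which is birational, but $\overline P_m=h^0(E,mp)=m$. The right converse therefore asks for birationality and for the absence of missing divisors.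

\begin{definition}\label{def:SA}
We say that $V$ satisfies (SA) if $a_V$ is birational and there are a nonempty open subset $V^0\subseteq V$ and a closed subset $W\subseteq A(V)$ of codimension at least $2$ such that $a_V$ restricts to a proper morphism $V^0\to A(V)\setminus W$.
\end{definition}

The following results are known.
\begin{itemize}
\item (Iitaka) A smooth surface $V$ satisfies (SA) if and only if $\overline\kappa(V)=0$ and $\overline q(V)=2$.
\item (Kawamata) If $\overline\kappa(V)=0$ and $\overline q(V)=\dim V$, then $a_V$ is birational.
\item (Chen--Hacon) The Albanese map of a smooth projective variety $X$ is surjective and birational if and only if $q(X)=\dim X$ and $P_1(X)=P_2(X)=1$.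
\item A smooth surface $V$ with $\overline q(V)=2$ satisfies (SA) if either $\overline P_1(V)=\overline P_2(V)=1$ and $q(V)>0$, or $\overline P_1(V)=\overline P_3(V)=1$ and $q(V)=0$. There is a surface with $\overline P_1(V)=\overline P_2(V)=1$ and $\overline q(V)=2$ whose quasi-Albanese morphism is not dominant.
\end{itemize}
Thus two plurigenera replace the condition $\overline\kappa=0$ for projective varieties of every dimension, for curves and for surfaces. The natural guess is that one bound serves all quasi-projective varieties. This is the conjecture posed in \cite{MLPT}.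

\begin{quote}
\textbf{Conjecture.} There is a positive integer $k$, the same for all dimensions, with the following property: if $V$ is a smooth complex quasi-projective variety with $\overline q(V)=\dim V$ and $\overline P_1(V)=\overline P_k(V)=1$, then $a_V$ is birational (and $V$ satisfies \textup{(SA)}).
\end{quote}

\subsection{Results}
The conjecture is false.

\begin{theorem}\label{thm:A}
For every $r\ge3$ there is a smooth quasi-projective variety $V_r$ with $\dim V_r=\overline q(V_r)=r(r-2)-1$ such that $\overline P_m(V_r)=1$ for $1\le m<r$, $\overline P_m(V_r)\ge2$ for $m\ge r$, and $a_{V_r}$ is not dominant. For every abelian variety $B$, the product $V_r\times B$ has the same log-plurigenera, satisfies $\overline q=\dim$, and has non-dominant quasi-Albanese morphism.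
\end{theorem}

Given $k$, the variety $V_r$ with $r=\max(k+1,3)$ violates the conjecture, and the products $V_r\times B$ show that the extra assumption $q(V)>0$ does not help. The proof of Theorem~\ref{thm:A} needs only Sections~\ref{sec:prelim} and~\ref{sec:construction}. The next theorem describes what remains true in all dimensions at once.

\begin{theorem}\label{thm:B}
Let $V$ be a smooth quasi-projective variety with $\overline q(V)=\dim V$. The following are equivalent:
\begin{enumerate}
\item[(i)] $V$ satisfies \textup{(SA)};
\item[(ii)] $\overline\kappa(V)=0$;
\item[(iii)] $\overline P_m(V)=1$ for all $m\ge1$;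
\item[(iv)] $\overline P_m(V)=1$ for infinitely many $m$.
\end{enumerate}
Consequently, for a set $S$ of positive integers, the implication
\[
\overline q(V)=\dim V\ \text{ and }\ \overline P_m(V)=1\ \text{ for all } m\in S\quad\Longrightarrow\quad a_V \text{ is birational}
\]
holds for all $V$ of all dimensions if and only if $S$ is infinite. The same is true with \textup{(SA)} as the conclusion.
\end{theorem}

If $k$ may depend on the dimension, dominance can be forced.

\begin{theorem}\label{thm:C}
If $\overline q(V)=\dim V=n$, $\overline P_1(V)=1$ and $\overline P_m(V)=1$ for some $m\ge n+2$, then $a_V$ is dominant.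
\end{theorem}

Let $K(n)$ be the least $k$ such that $\overline q(V)=\dim V=n$ and $\overline P_1(V)=\overline P_k(V)=1$ imply that $a_V$ is dominant. By the monotonicity of the log-plurigenera, $K(n)>k$ exactly when some $V$ with $\overline q(V)=\dim V=n$ and $\overline P_1(V)=\dots=\overline P_k(V)=1$ has non-dominant $a_V$.

\begin{theorem}\label{thm:D}
We have $K(n)\le n+2$ for all $n$; $K(n)\ge n+1$ for $n=2,3,5$; and $K(n)>k$ whenever $k\ge2$ and $n\ge k\,(2+\lceil\log_2\log_2k\rceil)+1$.
\end{theorem}

The upper bound is Theorem~\ref{thm:C}. Taking $k=\lfloor (n-1)/(2+\lceil\log_2\log_2 n\rceil)\rfloor$, which is at most $n$, in the last bound shows that $K(n)$ grows at least like a constant times $n/\log\log n$. For $n=2$ the result on surfaces quoted above gives $K(2)\le3$, hence $K(2)=3$. We do not settle whether, in a fixed dimension $n\ge3$, dominance can be upgraded to birationality with one $k=k(n)$.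

The lower bounds of Theorem~\ref{thm:D} are proved in Section~\ref{sec:lower}, Theorem~\ref{thm:B} in Section~\ref{sec:B}, and Theorem~\ref{thm:C} in Section~\ref{sec:C}.

\section{Logarithmic forms and semiabelian varieties}\label{sec:prelim}

\subsection{Pulling back logarithmic forms}
A \emph{log pair} $(X,D)$ is a smooth projective variety with a reduced snc divisor, possibly zero. A \emph{morphism of log pairs} $p\colon(X',D')\to(X,D)$ is a morphism with $p^{-1}(D)\subseteq D'$. A local equation $t$ of a component of $D$ pulls back to $u\prod s_j^{b_j}$, with $u$ a unit and $s_j$ local equations of components of $D'$, so $p^*(dt/t)=du/u+\sum b_j\,ds_j/s_j$. Hence logarithmic forms pull back to logarithmic forms. If $p$ is surjective and generically finite, the divisor $K_{X'}+D'-p^*(K_X+D)$ defined by this pullback is effective.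

For $V=X\setminus D$ we regard $H^0(X,\Omega^1_X(\log D))$ as a space of $1$-forms on $V$, the \emph{log $1$-forms on $V$}, and we put
\[
R_m(V)=H^0(X,m(K_X+D))\subseteq H^0(V,mK_V).
\]
These subspaces do not depend on $X$. Every morphism $V'\to V$ extends, after blowing up the boundary, to a morphism of log pairs. So log $1$-forms on $V$ pull back to log $1$-forms on $V'$, and if $V'\to V$ is dominant and generically finite then $R_m(V)$ injects into $R_m(V')$. For a product, compactified by $(X_1\times X_2,\,D_1\times X_2+X_1\times D_2)$, the K\"unneth formula gives
\begin{equation}\label{eq:kunneth}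
R_m(V_1\times V_2)=R_m(V_1)\otimes R_m(V_2),
\end{equation}
and the log $1$-forms on $V_1\times V_2$ are the direct sum of those on $V_1$ and those on $V_2$.

The next lemma says that ramification along the boundary is invisible to logarithmic forms.

\begin{lemma}\label{lem:logetale}
Let $p\colon(X',D')\to(X,D)$ be a surjective, generically finite morphism of log pairs and $C$ a component of $D$. Then some component $C'$ of $D'$ satisfies $p(C')=C$, and $p^*\Omega^1_X(\log D)\to\Omega^1_{X'}(\log D')$ is an isomorphism near the generic point of $C'$.
\end{lemma}

\begin{proof}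
The divisor $p^*C$ is supported in $D'$ and maps onto $C$, so one of its components $C'$ maps onto $C$. Since $\dim C'=\dim C$, the map $C'\to C$ is generically \'etale. Take coordinates $t,y_2,\dots,y_n$ at a general point of $C=\{t=0\}$ and a local equation $s$ of $C'$. Then $s,p^*y_2,\dots,p^*y_n$ are coordinates at a general point of $C'$, and $p^*t=us^b$ with $u$ a unit and $b\ge1$. Write $du/u=a_1\,ds+\sum_{j\ge2}a_j\,dy_j$ with $a_j$ regular. In the bases $dt/t,dy_2,\dots,dy_n$ and $ds/s,dy_2,\dots,dy_n$ the determinant of $p^*$ is $b+a_1s$, a unit along $C'$.
\end{proof}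

\begin{lemma}\label{lem:etale}
Let $p\colon V'\to V$ be a finite \'etale Galois cover of smooth quasi-projective varieties with group $G$. Then $R_m(V)=R_m(V')^G$, and the log $1$-forms on $V$ are the $G$-invariant log $1$-forms on $V'$.
\end{lemma}

\begin{proof}
Extend $p$ to a morphism of log pairs $(X',D')\to(X,D)$. Pullback gives one inclusion. Conversely, an invariant element of $R_m(V')$ descends to a section of $mK_V$ on $V$, that is, to a rational section of $m(K_X+D)$ that is regular on $V$. For a component $C$ of $D$ take $C'$ as in Lemma~\ref{lem:logetale}. The pullback of the section is regular along $C'$ as a section of $m(K_{X'}+D')$, hence of $p^*(m(K_X+D))$, so the section has no pole along $C$. A rational section of a vector bundle on a smooth variety that is regular in codimension $1$ is regular. The same argument applies to $\Omega^1_X(\log D)$.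
\end{proof}

\begin{lemma}\label{lem:exc}
Let $(X_0,D_0)$ be a log pair with $V=X_0\setminus D_0$, let $\pi\colon X\to X_0$ be a birational morphism from a smooth projective variety such that $D=\pi^{-1}(D_0)_{\mathrm{red}}$ is snc, and let $E\ge0$ be a $\pi$-exceptional divisor. Then $h^0(X,m(K_X+D)+E)=\overline P_m(V)$.
\end{lemma}

\begin{proof}
We have $K_X+D=\pi^*(K_{X_0}+D_0)+E'$ with $E'\ge0$. The map $\pi$ is an isomorphism over an open set $X_0^\circ$ whose complement has codimension at least $2$, and there $D$ corresponds to $D_0$; so $E'$ is exceptional. A section of $\pi^*(m(K_{X_0}+D_0))+mE'+E$ restricts to a section of $m(K_{X_0}+D_0)$ on $X_0^\circ$, which extends to $X_0$. This is inverse to pullback.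
\end{proof}

\subsection{Semiabelian varieties}\label{sec:semiabelian}
Let $A$ be an extension of an abelian variety $A_0$ by $T=\mathbb G_m^t$. Connected closed subgroups and quotients of $A$ are again semiabelian. The map $\exp\colon\operatorname{Lie}A\to A$ is surjective, and its kernel $\pi_1(A)$ is a finitely generated group. This kernel spans $\operatorname{Lie}A$ over $\mathbb C$, because it contains $\pi_1(T)$, which spans $\operatorname{Lie}T$, and surjects onto $\pi_1(A_0)$, which spans $\operatorname{Lie}A_0$.

The $T$-torsor $A\to A_0$ is Zariski locally trivial. Put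
\[
\overline A=\bigl(A\times(\mathbb P^1)^t\bigr)/T,\qquad \Delta=\overline A\setminus A .
\]
Then $\overline A$ is a fiber product of $\mathbb P^1$-bundles over $A_0$, so it is smooth and projective, $\Delta$ is snc, and the translation action of $A$ extends to $\overline A$. The invariant $1$-forms trivialize $\Omega^1_{\overline A}(\log\Delta)$. Indeed, in a local trivialization of $A\to A_0$, an invariant form restricting to $dx_i/x_i$ on $T$ differs from $dx_i/x_i$ by a $T$-invariant form that vanishes on the fibers, that is, by a form pulled back from the base; and the invariant forms vanishing on $T$ come from $A_0$ and trivialize $\Omega^1_{A_0}$. Consequently $\overline q(A)=\dim A$, a nonzero invariant form $\omega$ of top degree is a nowhere vanishing section of $K_{\overline A}+\Delta$, and $\overline P_m(A)=1$ for all $m$.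

\subsection{The quasi-Albanese morphism}
The variety $A(V)$ is the quotient of $H^0(X,\Omega^1_X(\log D))^\vee$ by the image of $H_1(V,\mathbb Z)$, and $a_V$ is integration from a base point. We use the following standard facts, due to Iitaka: $A(V)$ is semiabelian, $\dim A(V)=\overline q(V)$, and $a_V^*$ maps the invariant $1$-forms of $A(V)$ isomorphically onto the log $1$-forms on $V$.

\begin{lemma}\label{lem:nondom}
Let $f\colon V\to U$ be a morphism of smooth quasi-projective varieties with $\dim U<\overline q(V)$. If every log $1$-form on $V$ is the pullback of a $1$-form on $U$, then $a_V$ is not dominant.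
\end{lemma}

\begin{proof}
The invariant forms span the cotangent space of $A(V)$ at every point, and their pullbacks vanish on $\ker df$. So $da_V$ vanishes on $\ker df$ and has rank at most $\dim U<\dim A(V)$ everywhere. A dominant morphism has surjective differential at a general point, by generic smoothness.
\end{proof}

\section{The counterexamples}\label{sec:construction}

By Lemma~\ref{lem:nondom} we want a fibration $V\to U$ with fibers of dimension $e\ge1$ in which the base alone carries $\dim U+e$ log $1$-forms. Such bases are cheap: the complement $U$ of $N$ general hyperplanes $H_1,\dots,H_N$ in $\mathbb P^d$ has $N-1$ log $1$-forms, so we take $N-1=d+e$. If the fiber $F$ has all plurigenera equal to $1$ and no $1$-forms, the product $U\times F$ has $\overline q=\dim$ and non-dominant quasi-Albanese morphism. But $K_{\mathbb P^d}+\sum H_i$ has degree $N-d-1=e$, so $\overline P_1(U\times F)=h^0(\mathbb P^d,\mathcal O(e))\ge2$. The remedy is to twist the product by an automorphism of $F$ that acts on the canonical form by a root of unity of order $r$. The degree $e$ is then spread over the hyperplanes in fractions with denominator $r$,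 and fractions are invisible in low degree.

\subsection{A surface}\label{sec:surface}
Let $\zeta=e^{2\pi i/3}$, let $U=\mathbb P^1\setminus\{0,1,\infty\}$ with coordinate $x$, and let $U'=\{w^3=x(x-1)\}\to U$, an \'etale cover of degree $3$. Its smooth compactification $\overline U'\to\mathbb P^1$ is totally ramified over $0,1,\infty$, so $\overline U'$ has genus $1$ by the Riemann--Hurwitz formula, and $U'$ is $\overline U'$ minus three points. The form $dx/w^2$ is regular and nowhere zero on $\overline U'$: over $0$ and $1$ the function $w$ is a coordinate and $dx$ vanishes to order $2$, while over $\infty$ the form $dx$ and the function $w^2$ both have a pole of order $4$. Let $F=\mathbb C/\mathbb Z[\zeta]$ with coordinate $y$ and $\eta=dy$. The automorphism $\gamma(x,w,y)=(x,\zeta^{-1}w,\zeta y)$ of $U'\times F$ generates a free action of $\mathbb Z/3$. Let $V$ be the quotient and $f\colon V\to U$ the projection.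

The log $1$-forms on $U'\times F$ have the basis $dx/x$, $dx/(x-1)$, $dx/w^2$, $\eta$, on which $\gamma^*$ acts by $1,1,\zeta^2,\zeta$. By Lemma~\ref{lem:etale} the log $1$-forms on $V$ are spanned by $dx/x$ and $dx/(x-1)$. So $\overline q(V)=2$, and $a_V$ is not dominant by Lemma~\ref{lem:nondom}. In fact $\pi_1(V)\to\pi_1(U)$ is surjective, so the periods are those of $U$, and $a_V$ is, up to a translation, the map $(x,1-x)\circ f$ onto the curve $\{x_1+x_2=1\}\subset\mathbb G_m^2$.

The $2$-form $\omega_0=(dx/w^2)\wedge\eta$ is invariant, since $\zeta^2\cdot\zeta=1$. It is regular and nowhere zero on $\overline U'\times F$, so as a logarithmic form it vanishes to order $1$ along each of the three boundary fibers. By \eqref{eq:kunneth} the elements of $R_m(U'\times F)$ are the $\psi\,\omega_0^m$, where $\psi$ is a function on $\overline U'$ with poles of order at most $m$ at the three punctures. The invariant ones have $\psi=\psi(x)$, and a pole of order $a$ on $\mathbb P^1$ has order $3a$ on $\overline U'$. So $\psi$ may have poles of order at most $\lfloor m/3\rfloor$ at $0,1,\infty$, and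
\[
\overline P_m(V)=h^0\bigl(\mathbb P^1,\mathcal O(3\lfloor m/3\rfloor)\bigr)=3\lfloor m/3\rfloor+1 .
\]
Thus $\overline P_1=\overline P_2=1$ and $\overline P_3=4$. Seen from $\mathbb P^1$, the form $\omega_0$ vanishes to order $1/3$ at each of three points, and it takes three copies to absorb a pole.

\subsection{The general construction}
We fix the following data.
\begin{enumerate}
\item[(a)] A smooth projective variety $F$ of dimension $e\ge1$ and $0\ne\eta\in H^0(F,K_F)$ with $H^0(F,mK_F)=\mathbb C\eta^m$ for all $m\ge1$.
\item[(b)] An automorphism $g$ of $F$ with $g^r=1$, $g^*\eta=\zeta\eta$ for a primitive $r$-th root of unity $\zeta$, and $H^0(F,\Omega^1_F)^g=0$.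
\item[(c)] Integers $c_1,\dots,c_N\ge1$ with $\sum c_i=er$, $\gcd(c_1,\dots,c_N,r)=1$ and $d:=N-1-e\ge1$.
\end{enumerate}
Let $H_i=\{\ell_i=0\}\subset\mathbb P^d$, $1\le i\le N$, be hyperplanes in general position, so that $H=\sum H_i$ is snc, and let $U=\mathbb P^d\setminus H$. Because $\sum c_i=er$, the expression
\[
\varphi=\ell_1^{-er}\prod_{i=1}^N\ell_i^{c_i}
\]
has degree $0$ and is a nowhere vanishing function on $U$. Hence $U'=\{w^r=\varphi\}\subset U\times\mathbb G_m$ is an \'etale cover of $U$ with group $\mu_r$.

The cover $U'$ is irreducible. By Kummer theory it is enough to show that $\varphi$ is not a $p$-th power in $\mathbb C(U)$ for any prime $p\mid r$. The orders of $\varphi$ along the hyperplanes are $c_1-er,c_2,\dots,c_N$, and a prime $p\mid r$ dividing all of them would divide $\gcd(c_1,\dots,c_N,r)=1$.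

The automorphism $\gamma(u,w,y)=(u,\zeta^{-1}w,g(y))$ of $U'\times F$ generates an action of $G=\mathbb Z/r$, which is free because it is free on $U'$. Put
\[
V=(U'\times F)/G,\qquad n=\dim V=d+e=N-1 .
\]
This is a smooth quasi-projective variety with a morphism $f\colon V\to U$.

\begin{proposition}\label{prop:construction}
For $V$ as above:
\begin{enumerate}
\item[(1)] $\overline q(V)=n=\dim V$, and $a_V$ is not dominant;
\item[(2)] $\overline P_m(V)=h^0\bigl(\mathbb P^d,\mathcal O(\sum_i\lfloor mc_i/r\rfloor)\bigr)$ for all $m\ge1$; in particular $\overline P_m(V)=1$ if $m\max_ic_i<r$, and $\overline P_m(V)\ge2$ otherwise;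
\item[(3)] for every abelian variety $B$, the product $V\times B$ satisfies $\overline q=\dim$, has non-dominant quasi-Albanese morphism, and $\overline P_m(V\times B)=\overline P_m(V)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The log $1$-forms on $U'\times F$ are the direct sum of those on $U'$ and $H^0(F,\Omega^1_F)$, compatibly with $G$. The second summand has no invariants by (b). By Lemma~\ref{lem:etale}, applied to $U'\times F\to V$ and to $U'\to U$, the log $1$-forms on $V$ are exactly the pullbacks by $f$ of the log $1$-forms on $U$. In the residue sequence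
\[
0\to\Omega^1_{\mathbb P^d}\to\Omega^1_{\mathbb P^d}(\log H)\to\bigoplus_i\mathcal O_{H_i}\to0
\]
we have $H^0(\Omega^1_{\mathbb P^d})=0$, and the connecting map $\mathbb C^N\to H^1(\Omega^1_{\mathbb P^d})=\mathbb C$ sends the $i$-th basis vector to the class of $H_i$, which is nonzero. So the log $1$-forms on $U$ form a space of dimension $N-1=n$; they are the $\sum a_i\,d\ell_i/\ell_i$ with $\sum a_i=0$. Since $\dim U=n-e<n$, Lemma~\ref{lem:nondom} applies.

(2) By \eqref{eq:kunneth} and (a), $R_m(U'\times F)=R_m(U')\otimes\eta^m$. An element $\alpha\otimes\eta^m$ is invariant if and only if $\gamma^*\alpha=\zeta^{-m}\alpha$. The function $w$ is a unit on $U'$ with $\gamma^*w^m=\zeta^{-m}w^m$, so this means that $w^{-m}\alpha$ is invariant and descends to a section of $mK_U$. The divisor $K_{\mathbb P^d}+H$ has degree $N-d-1=e$; let $\theta$ be a section of it with divisor $eH_1$. It generates $K_U$. So the invariant elements correspond to those $\psi\in\mathcal O(U)$ for which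
\[
\alpha_\psi=\psi\,(w\theta)^m
\]
lies in $R_m(U')$. The form $w\theta\otimes\eta$ is the $\omega_0$ of Section~\ref{sec:surface}. Its vanishing order is read off from $(w\theta)^r=\varphi\theta^r$, a section of $r(K_{\mathbb P^d}+H)$ with divisor $\sum c_iH_i$; for $i=1$ the order is $(c_1-er)+er=c_1$.

Let $\rho\colon(\overline U',D')\to(\mathbb P^d,H)$ be a morphism of log pairs extending $U'\to U$, and view $\alpha_\psi$ as a rational section of $\rho^*(m(K_{\mathbb P^d}+H))$. Its $r$-th power is the pullback of $\beta_\psi=\psi^r(\varphi\theta^r)^m$. We claim that $\alpha_\psi\in R_m(U')$ if and only if $\beta_\psi$ is a regular section of $rm(K_{\mathbb P^d}+H)$. If $\beta_\psi$ is regular, then $\alpha_\psi^r=\rho^*\beta_\psi$ is regular, so $\alpha_\psi$ is a regular section of $\rho^*(m(K_{\mathbb P^d}+H))$, and hence of $m(K_{\overline U'}+D')$ by pullback of logarithmic forms. Conversely, let $\alpha_\psi\in R_m(U')$ and let $C'\subseteq D'$ map onto $H_i$, as in Lemma~\ref{lem:logetale}. Near the generic point of $C'$ the two line bundles agree, so $\rho^*\beta_\psi$ has no pole along $C'$ and $\beta_\psi$ has no pole along $H_i$.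 On $U$ it is regular because $\psi$ is.

The condition on $\psi$ is therefore $r\operatorname{ord}_{H_i}\psi+mc_i\ge0$, that is, $\operatorname{ord}_{H_i}\psi\ge-\lfloor mc_i/r\rfloor$, for all $i$. By Lemma~\ref{lem:etale},
\[
R_m(V)\cong H^0\Bigl(\mathbb P^d,\sum_i\lfloor mc_i/r\rfloor H_i\Bigr).
\]
As $d\ge1$, this space has dimension $1$ if all the integer parts vanish and dimension at least $2$ otherwise.

(3) By the K\"unneth formula, $\overline P_m(V\times B)=\overline P_m(V)$, $\overline q(V\times B)=n+\dim B$, and all log $1$-forms on $V\times B$ are pulled back from $U\times B$. Apply Lemma~\ref{lem:nondom} to $V\times B\to U\times B$.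
\end{proof}

It remains to find fibers $F$ with $r$ arbitrarily large. An automorphism of finite order of an elliptic curve acts on $\eta$ with order at most $6$, so the dimension of $F$ has to grow. Fermat hypersurfaces are the simplest supply.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $r\ge3$, $\Phi=x_0^r+\dots+x_{r-1}^r$ and $F=\{\Phi=0\}\subset\mathbb P^{r-1}$. Then $F$ is smooth and connected of dimension $e=r-2$, and $K_F$ is trivial by adjunction, with generator the residue $\eta$ of $\Omega/\Phi$, where
\[
\Omega=\sum_i(-1)^ix_i\,dx_0\wedge\dots\wedge\widehat{dx_i}\wedge\dots\wedge dx_{r-1}.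
\]
So (a) holds. Let $g$ multiply $x_0$ by a primitive $r$-th root of unity $\zeta$ and fix the other coordinates. Every term of $\Omega$ contains exactly one of $x_0$ and $dx_0$, so $g^*\Omega=\zeta\Omega$; as $g^*\Phi=\Phi$, we get $g^*\eta=\zeta\eta$. If $r\ge4$, then $H^0(F,\Omega^1_F)=0$ by the Lefschetz hyperplane theorem. If $r=3$, then $H^0(F,\Omega^1_F)=\mathbb C\eta$ has no nonzero invariants. So (b) holds. Take $N=er=r(r-2)$ and all $c_i=1$; then $d=N-1-e=r^2-3r+1\ge1$, and (c) holds. By Proposition~\ref{prop:construction} the resulting $V_r$ has $\dim V_r=\overline q(V_r)=r(r-2)-1$, non-dominant quasi-Albanese morphism, and $\overline P_m(V_r)=h^0(\mathbb P^d,\mathcal O(N\lfloor m/r\rfloor))$, which is $1$ for $m<r$ and at least $2$ for $m\ge r$. The statement on products is part (3) of the proposition.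
\end{proof}

\section{Lower bounds for $K(n)$}\label{sec:lower}

The varieties $V_r$ have dimension about $k^2$ when $r=k+1$. To see what the construction can do at best, suppose $\overline P_k(V)=1$ in Proposition~\ref{prop:construction}. Then $c_i<r/k$ for all $i$, so $r>k$, and $er=\sum c_i<Nr/k$ gives $n=N-1\ge ek$. One should therefore make $e$ small while keeping $r$ large enough, and use weights $c_i$ close to $r/k$.

\subsection{Dimensions $2$, $3$ and $5$}
Let $r\in\{3,4,6\}$, $\zeta=e^{2\pi i/r}$, $F=\mathbb C/\mathbb Z[\zeta]$, and let $g$ be multiplication by $\zeta$. Then $e=1$ and (a), (b) hold. Take $N=r$ and all $c_i=1$, so that $d=r-2\ge1$ and $n=r-1$. Proposition~\ref{prop:construction} gives $\overline P_m=1$ for $m\le r-1=n$ and a non-dominant $a_V$. Hence $K(n)\ge n+1$ for $n=2,3,5$.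

\subsection{Fibers with $r$ doubly exponential in $e$}
A hypersurface $\sum x_j^{s_j}=0$ in a weighted projective space has trivial canonical class when $\sum1/s_j=1$, and the largest exponent will be our $r$. Sylvester's sequence produces very large exponents from few terms. Let $u_1=2$, $u_{j+1}=u_j(u_j+1)$, $s_0=2$ and $s_j=u_j+1$ for $j\ge1$; so $(s_j)=(2,3,7,43,\dots)$ and $(u_j)=(2,6,42,1806,\dots)$. By induction $u_{e+1}=s_0s_1\cdots s_e$. Hence $s_j\equiv1$ modulo $s_i$ for $i<j$, and the $s_j$ are pairwise coprime. The identity $1/u_j=1/s_j+1/u_{j+1}$ gives
\begin{equation}\label{eq:sylvester}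
\frac1{s_0}+\dots+\frac1{s_e}+\frac1{u_{e+1}}=1,
\end{equation}
and $u_{j+1}\ge u_j^2$ gives $u_{e+1}\ge2^{2^e}$.

\begin{lemma}\label{lem:sylvester}
Let $e\ge2$ and $r=u_{e+1}$. There are $F$, $\eta$, $g$ satisfying \textup{(a)} and \textup{(b)} for these $e$ and $r$.
\end{lemma}

\begin{proof}
Put $a_j=r/s_j$ for $0\le j\le e$ and $a_{e+1}=1$. Recall that $\mathbb P=\mathbb P(a_0,\dots,a_{e+1})$ is the quotient of $\mathbb C^{e+2}\setminus\{0\}$ by the action $\lambda\cdot x=(\lambda^{a_j}x_j)$ of $\mathbb G_m$, and that the stabilizer of $x$ is cyclic of order the gcd of the weights of the nonzero coordinates. Let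
\[
\Phi=x_0^{s_0}+\dots+x_e^{s_e}+x_{e+1}^r,\qquad F_0=\{\Phi=0\}\subset\mathbb P .
\]
The polynomial $\Phi$ is homogeneous of degree $r$, which is the sum of the weights by \eqref{eq:sylvester}. The substitution $x_j=y_j^{a_j}$ presents $F_0$ as the quotient of the smooth Fermat hypersurface $\{\sum y_j^r=0\}\subset\mathbb P^{e+1}$ by the finite group $\prod\mu_{a_j}$. So $F_0$ is a normal projective variety of dimension $e$ with quotient singularities.

The hypersurface $F_0$ is quasi-smooth: its affine cone is smooth outside the origin, since the partial derivatives of $\Phi$ vanish simultaneously only there. It is also well-formed. Indeed, let $\mathbb P^\circ\subseteq\mathbb P$ be the locus where $\mathbb G_m$ acts freely. A point outside $\mathbb P^\circ$ has $x_{e+1}=0$, because $a_{e+1}=1$, and $x_i=0$ for some $i\le e$, because $\gcd(a_0,\dots,a_e)=1$: a prime dividing $s_i$ does not divide $a_i$. On $\{x_i=x_{e+1}=0\}$, which has dimension $e-1$, the polynomial $\Phi$ is not identically zero. So $F_0\setminus\mathbb P^\circ$ has dimension at most $e-2$.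

For such a hypersurface, of degree equal to the sum of the weights and of dimension at least $2$, one has $\omega_{F_0}\cong\mathcal O_{F_0}$ and $H^1(F_0,\mathcal O_{F_0})=0$; see \cite{Dolgachev}. The generator is explicit. Let $\Omega=\sum(-1)^ja_jx_j\,dx_0\wedge\dots\wedge\widehat{dx_j}\wedge\dots\wedge dx_{e+1}$, the contraction of the volume form with the vector field generating the action. The form $\Omega/\Phi$ is invariant and descends to a generator of $K_{\mathbb P^\circ}+F_0$ on $\mathbb P^\circ$. Its residue $\eta_0$ is a nowhere vanishing $e$-form on the smooth variety $F_0\cap\mathbb P^\circ$, whose complement has codimension at least $2$, so $\eta_0$ generates $\omega_{F_0}$. Let $g$ multiply $x_{e+1}$ by a primitive $r$-th root of unity $\zeta$. Every term of $\Omega$ contains exactly one of $x_{e+1}$ and $dx_{e+1}$, so $g^*\eta_0=\zeta\eta_0$.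

Quotient singularities are rational and log terminal, the latter meaning that all discrepancies are greater than $-1$. As $K_{F_0}$ is Cartier, the discrepancies are integers, hence nonnegative. Let $\nu\colon F\to F_0$ be a $g$-equivariant resolution and $\eta=\nu^*\eta_0$. Then $K_F=\nu^*K_{F_0}+E$ with $E\ge0$ exceptional, so $H^0(F,mK_F)=H^0(F_0,\mathcal O_{F_0})\,\eta^m=\mathbb C\eta^m$. By rationality $H^1(F,\mathcal O_F)=H^1(F_0,\mathcal O_{F_0})=0$, so $H^0(F,\Omega^1_F)=0$ by Hodge symmetry.
\end{proof}

\subsection{The general lower bound}
Let $k\ge2$, $e=2+\lceil\log_2\log_2k\rceil\ge2$ and $r=u_{e+1}$. Then $2\log_2k\le2^{e-1}$ and $\log_2e\le e-1\le2^{e-1}$, so $\log_2(ek^2)\le2^e$ and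
\[
r\ge2^{2^e}\ge ek^2 .
\]
Put $N=ek+2$ and $M=\lceil r/k\rceil-1$, so that $r/k-1\le M<r/k$ and $M\ge ek-1\ge1$. Let $c_1=1$, which makes the gcd in (c) equal to $1$. We need $ek+1$ integers $c_2,\dots,c_N\in[1,M]$ with sum $er-1$. They exist if $ek+1\le er-1\le(ek+1)M$. The first inequality holds since $r\ge k+1$ and $e\ge2$. The second holds since
\[
(ek+1)M\ge(ek+1)\Bigl(\frac rk-1\Bigr)=er-ek+\frac rk-1\ge er-1,
\]
because $r/k\ge ek$. Finally $d=N-1-e=e(k-1)+1\ge1$ and $k\max c_i\le kM<r$. With the fiber of Lemma~\ref{lem:sylvester}, Proposition~\ref{prop:construction} gives a variety of dimension $n_0=ek+1$ with $\overline q=n_0$, $\overline P_1=\dots=\overline P_k=1$ and non-dominant quasi-Albanese morphism. For $n>n_0$ multiply by an abelian variety of dimension $n-n_0$. Hence $K(n)>k$ for all $n\ge ek+1$. This proves the lower bounds in Theorem~\ref{thm:D}.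

\section{Infinitely many plurigenera}\label{sec:B}

We prove Theorem~\ref{thm:B}. Throughout, $n=\dim V=\overline q(V)$, $A=A(V)$, and $\overline A,\Delta,\omega$ are as in Section~\ref{sec:semiabelian}. The implication (iii)$\Rightarrow$(iv) is trivial.

\subsection{(iv) implies (ii)}
Let $L=K_X+D$. Some $h^0(mL)$ is nonzero, so $\overline\kappa(V)\ge0$. Suppose $h^0(m_0L)\ge2$ for some $m_0$. Then $h^0(jm_0L)\ge2$ for all $j\ge1$, since the $j$-th powers of two non-proportional sections are not proportional. Among the infinitely many $m$ with $h^0(mL)=1$ there are two, $m_1<m_2=m_1+jm_0$, that are congruent modulo $m_0$. Multiplication by a nonzero section of $m_1L$ gives $h^0(m_2L)\ge h^0(jm_0L)\ge2$, a contradiction.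

\subsection{(i) implies (iii)}
Since $a_V$ is birational, $a_V^*\omega^m$ is a nonzero element of $R_m(V)$, and $R_m(V)\subseteq R_m(V^0)$. It suffices to show $\overline P_m(V^0)\le1$. Let $(X,D^0)$ be a compactification of $V^0$ to which $a_V$ extends as a birational morphism $a\colon X\to\overline A$. The dense open subset $V^0$ of $a^{-1}(A\setminus W)$ is proper over $A\setminus W$, hence closed, so $a^{-1}(A\setminus W)=V^0$. Let $s\in R_m(V^0)$ and $\psi=s/a^*\omega^m$, a rational function on $\overline A$. Let $Q\subset\overline A$ be a prime divisor and $E\subset X$ its strict transform; $a$ is an isomorphism over the generic point of $Q$. If $Q\not\subseteq\Delta$, this generic point lies in $A\setminus W$, because $W$ has codimension at least $2$, so $E\not\subseteq D^0$. If $Q\subseteq\Delta$, then $E\subseteq D^0$. In both cases $K_X+D^0$ and $K_{\overline A}+\Delta$ agree there, so $a^*\omega$ does not vanish along $E$ and $\operatorname{ord}_Q\psi=\operatorname{ord}_Es\ge0$. Thus $\psi$ is regular on the projective variety $\overline A$, hence constant.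

\subsection{Log discrepancies and invariant divisors}
By Kawamata's theorem, (ii) implies that $a_V$ is birational. What remains is to show that the boundary of $V$ contains no divisor $Q$ of $A$. The model is $V=E\setminus\{p\}$: the form $\omega$, as a logarithmic form, vanishes at $p$, a function $\psi$ with divisor $(p+u)+(p-u)-2p$ has its only pole at $p$, and $\psi\omega^2$ is a second section. The difficulty in general is at infinity. The closure of $Q$ may meet $\Delta$, and $\psi$ could have a pole along a divisor over $\Delta$ along which $\omega$ does not vanish. We show that such divisors are translation invariant, so that a function built from translates of $Q$ has order zero along them.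

Let $Z$ be a smooth variety of dimension $n$ with a reduced snc divisor $\Delta$, and let $E$ be a prime divisor on a smooth variety with a proper birational morphism to $Z$. The image of $E$ is its \emph{center}. Let $\omega$ be a generator of $K_Z+\Delta$ near the generic point of the center, viewed as a rational $n$-form. The \emph{log discrepancy} of $E$ is the integer
\[
\operatorname{ld}(E;Z,\Delta)=1+\operatorname{ord}_E\omega .
\]
It is nonnegative: on a model where $E$ and the preimage of $\Delta$ form an snc divisor, $\omega$ pulls back to a logarithmic form. A \emph{stratum} of $(Z,\Delta)$ is an irreducible component of an intersection of one or more components of $\Delta$; strata are smooth.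

\begin{lemma}\label{lem:invariant}
Let $(Z,\Delta)$ be a log pair with an action of a connected algebraic group $A$ preserving $\Delta$. If $\operatorname{ld}(E;Z,\Delta)=0$, there is an $A$-equivariant birational morphism $Z'\to Z$ from a smooth projective variety on which $E$ is an $A$-stable prime divisor.
\end{lemma}

\begin{proof}
First, the center of $E$ is a stratum. Let $c$ be its generic point and $x_1,\dots,x_s$, $s\ge0$, the local equations of the components of $\Delta$ through $c$; they are part of a regular system of parameters of $\mathcal O_{Z,c}$. If the center is not a stratum, they do not generate the maximal ideal, and we can add a further parameter $x_{s+1}$. The divisor $J=\{x_{s+1}=0\}$ contains the center, $\Delta+J$ is snc near $c$, and $\omega/x_{s+1}$ generates $K_Z+\Delta+J$. Therefore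
\[
0\le\operatorname{ld}(E;Z,\Delta+J)=\operatorname{ld}(E;Z,\Delta)-\operatorname{ord}_E(x_{s+1})\le-1,
\]
which is absurd.

As $A$ is connected, it preserves every stratum. If the center is a divisor, take $Z'=Z$. Otherwise let $b\colon Z_1\to Z$ be the blow-up of the center, a stratum of codimension $s\ge2$, with exceptional divisor $E_1$, and let $\Delta_1=b^{-1}(\Delta)_{\mathrm{red}}$. Then $(Z_1,\Delta_1)$ is a log pair on which $A$ acts. From $K_{Z_1}=b^*K_Z+(s-1)E_1$ and $b^*\Delta=\Delta_1+(s-1)E_1$ we get $K_{Z_1}+\Delta_1=b^*(K_Z+\Delta)$, so $\operatorname{ld}(E;Z_1,\Delta_1)=0$ and we can repeat. By \cite[Lemma 2.45]{KM}, blowing up the successive centers of $E$ turns the center into a divisor after finitely many steps. That divisor is $E$, and it is a stratum, hence $A$-stable.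
\end{proof}

\subsection{(ii) implies (i)}
Choose $(X,D)$ so that the birational morphism $a_V$ extends to $a\colon X\to\overline A$. Then $a^{-1}(\Delta)\subseteq D$, and $a^*\omega$ is a section of $K_X+D$.

\medskip\noindent\emph{Claim.} If $C$ is a component of $D$ with $a(C)\not\subseteq\Delta$, then $\dim a(C)\le n-2$.

\medskip
Suppose instead that $Q=a(C)$ is a prime divisor. Let $t_u$ be the translation by $u\in A$. The line bundles $\mathcal O(t_u^*Q-Q)$ form a family over the connected variety $A$, trivial at $u=0$, and define a morphism $\lambda\colon A\to\operatorname{Pic}^0(\overline A)$ with $\lambda(0)=0$. An abelian variety contains no rational curves, so $\lambda$ is constant on the cosets of $T$ and factors through a morphism of abelian varieties $A_0\to\operatorname{Pic}^0(\overline A)$ that preserves the origin. Such a morphism is a homomorphism. Hence $\lambda(u)+\lambda(-u)=0$, that is, $t_u^*Q+t_{-u}^*Q\sim2Q$. Since $Q\cap A$ is a nonempty proper subset of $A$ and $A$ acts transitively on itself, there is $u$ with $t_u^*Q\ne Q$, and then also $t_{-u}^*Q\ne Q$. Let $\psi$ be a rational function with divisor $t_u^*Q+t_{-u}^*Q-2Q$;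 it is not constant.

Let $E\subset X$ be a prime divisor with $\operatorname{ord}_E\psi<0$. Then $a(E)\subseteq Q$, since $\psi$ is regular outside $Q$. We show that the section $a^*\omega$ of $K_X+D$ vanishes along $E$.
\begin{itemize}
\item Let $a(E)\not\subseteq\Delta$ and $E\subseteq D$. Near the generic point of $a(E)$ the form $\omega$ is regular, so $a^*\omega$ is a regular $n$-form along $E$ and vanishes there as a section of $K_X+D$.
\item Let $a(E)\not\subseteq\Delta$ and $E\not\subseteq D$. If $E$ were not exceptional, then $a(E)=Q$ and $E$ would be the strict transform of $Q$, which is $C\subseteq D$. So $E$ is exceptional. The Jacobian determinant of a birational morphism of smooth varieties vanishes along every exceptional divisor, so $a^*\omega$ vanishes along $E$.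
\item Let $a(E)\subseteq\Delta$. Then $E\subseteq D$, and the order of $a^*\omega$ along $E$ is $\operatorname{ld}(E;\overline A,\Delta)\ge0$. Suppose it is $0$, and let $b\colon Z'\to\overline A$ be as in Lemma~\ref{lem:invariant}. As $b$ is equivariant, $b^*t_{\pm u}^*Q=t_{\pm u}^*b^*Q$, and as $E$ is $A$-stable, it has the same multiplicity $j$ in these two divisors as in $b^*Q$. So $\operatorname{ord}_E\psi=j+j-2j=0$, contrary to the choice of $E$.
\end{itemize}
Since $\psi$ has finitely many poles on $X$, the form $\psi\,a^*\omega^N$ is a section of $N(K_X+D)$ for $N\gg0$, not proportional to $a^*\omega^N$. So $\overline P_N(V)\ge2$, which contradicts $\overline\kappa(V)=0$. This proves the claim.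

Let $D_1$ be the union of the components of $D$ that are not mapped into $\Delta$, let $W=a(D_1)\cap A$ and $V^0=a^{-1}(A\setminus W)$. The set $W$ is closed in $A$ because $a$ is proper, and it has codimension at least $2$ by the claim. Since $D\subseteq a^{-1}(\Delta)\cup D_1$, the nonempty open set $V^0$ does not meet $D$, so $V^0\subseteq V$; and $V^0\to A\setminus W$ is proper as a base change of $a$. Thus (SA) holds.

\subsection{Sets of plurigenera}
If $S$ is infinite, the hypothesis gives (iv), hence (i). If $S$ is finite, take $r\ge3$ larger than every element of $S$; the variety $V_r$ of Theorem~\ref{thm:A} satisfies the hypothesis, and $a_{V_r}$ is not dominant, so not birational. This completes the proof of Theorem~\ref{thm:B}.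

\section{Dominance}\label{sec:C}

Theorem~\ref{thm:C} follows from a statement that does not involve the condition $\overline q(V)=\dim V$.

\begin{proposition}\label{prop:main}
Let $V$ be a smooth quasi-projective variety with $\overline P_1(V)\ge1$. Suppose $a_V$ is not dominant, and let $Y\subsetneq A(V)$ be the closure of its image. Then $\overline P_m(V)\ge2$ for all $m\ge\dim Y+3$.
\end{proposition}

If $\overline q(V)=\dim V=n$ and $a_V$ is not dominant, then $\dim Y\le\dim A(V)-1=n-1$, so $\overline P_m(V)\ge2$ for all $m\ge n+2$. This is Theorem~\ref{thm:C}, and with it the bound $K(n)\le n+2$. The hypothesis $\overline P_1(V)\ge1$ cannot be dropped from the proposition: the product of $\mathbb P^1$ with a curve of genus $2$ has non-dominant Albanese map and vanishing plurigenera.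

\subsection{Strategy and tools}
After dividing by the stabilizer of $Y$ we obtain a fibration $f\colon X\to Y_1$ over a base of dimension $z\ge1$ whose log canonical divisor $\Theta$ is at least the pullback of a hyperplane class $h$ under a generically finite map $Y_1\to Z\subseteq\mathbb P^l$, the Gauss map. Let $L=K_X+D$. If $L-f^*\Theta$ had a section, we would get $\overline P_1(V)\ge2$. The surface of Section~\ref{sec:surface} shows that this fails: there $Y_1=Z=\mathbb P^1$ and $\deg\Theta=1$, but the log $m$-canonical forms are the sections of $\mathcal O(3\lfloor m/3\rfloor)$ rather than of $\mathcal O(m)$. Rounding causes a loss, here at most $2$, and the task is to bound the loss in terms of $z$.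

This is done in two moves. Weak positivity shows that $L-(1-\varepsilon)f^*\Theta$ is $\mathbb Q$-linearly equivalent to an effective divisor $\Gamma$, up to harmless exceptional divisors. Writing $mL=K_X+D+(m-1)L$ and removing the integral part of $(m-1)\Gamma$, we obtain a divisor of the form $K+\text{boundary}+(m-1)(1-\varepsilon)h$. A vanishing theorem then applies to its direct image $\mathcal G$ on $Z$ and to $m-2$ negative twists of it. The Hilbert polynomial of $\mathcal G$ has at most $z$ roots, so for $m-2\ge z+1$ a negative twist has a section, and $\mathcal G$ has many. The delicate point is that $\mathcal G\ne0$: the integral part must not remove all sections on the general fiber. This is where a section $\sigma$ of $L$ is needed, and why $\Gamma$ has to be no more singular than $\sigma$ along the general fiber.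

We use two published theorems. For a torsion-free sheaf $\mathcal E$ on a smooth variety, $\widehat S^j(\mathcal E)$ denotes the reflexive hull of the $j$-th symmetric power. It agrees with $S^j(\mathcal E)$ on the open set where $\mathcal E$ is locally free, whose complement has codimension at least $2$.

\begin{theorem}[Weak positivity; {\cite[Theorem 4.13]{Campana}, \cite{FujinoWP}}]\label{thm:WP}
Let $f\colon X\to Y$ be a surjective morphism with connected fibers between smooth projective varieties and let $\Delta$ be a reduced snc divisor on $X$. Then $\mathcal E=f_*\mathcal O_X(K_{X/Y}+\Delta)$ is weakly positive. In particular, for every ample line bundle $\mathcal A$ on $Y$ and every integer $\alpha>0$ there is an integer $\beta>0$ such that $\widehat S^{\alpha\beta}(\mathcal E)\otimes\mathcal A^\beta$ is generated by global sections at general points.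
\end{theorem}

\begin{theorem}[Vanishing; {\cite{Ambro}, \cite{FujinoFound}}]\label{thm:Van}
Let $X$ be a smooth projective variety, $\Delta$ a $\mathbb Q$-divisor with snc support and coefficients in $[0,1]$, $g\colon X\to Z$ a morphism to a projective variety, and $L'$ a Cartier divisor such that $L'-(K_X+\Delta)$ is $\mathbb Q$-linearly equivalent to the pullback of an ample $\mathbb Q$-divisor on $Z$. Then $H^i(Z,g_*\mathcal O_X(L'))=0$ for $i>0$.
\end{theorem}

\subsection{The Gauss map}
Let $Q$ be a closed subvariety of a semiabelian variety $A'$. Translating tangent spaces to the origin, we regard them as subspaces of $\operatorname{Lie}A'$. The \emph{Gauss map} is $\Gamma_Q\colon Q_{\mathrm{reg}}\to\operatorname{Gr}(\dim Q,\operatorname{Lie}A')$, $y\mapsto T_yQ$. It is constant on the orbits of the stabilizer $\operatorname{Stab}(Q)=\{u\in A': Q+u=Q\}$, so it can be generically finite only if the stabilizer is finite.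

\begin{lemma}\label{lem:gauss}
If $\operatorname{Stab}(Q)$ is finite, then $\Gamma_Q$ is generically finite onto its image.
\end{lemma}

\begin{proof}
Suppose not. By the theorem on fiber dimension, every component of every nonempty fiber of $\Gamma_Q$ has positive dimension. We attach to each point a subgroup tangent to $Q$ there, and then show that one subgroup serves all points.

Let $y\in Q_{\mathrm{reg}}$ and let $\Phi$ be a component through $y$ of the fiber of $\Gamma_Q$, with reduced structure. For $j\ge1$ let $\Sigma_j$ be the closure of the image of
\[
\mu_j\colon(\Phi_{\mathrm{reg}})^{2j}\to A',\qquad(x_i,x_i')\mapsto\sum_{i=1}^j(x_i-x_i').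
\]
The $\Sigma_j$ are irreducible, symmetric and increasing, so $\Sigma_j=H_y$ is independent of $j$ for $j\gg0$. As $\Sigma_j+\Sigma_j\subseteq\Sigma_{2j}$, the set $H_y$ is a connected closed subgroup, of positive dimension because it contains a translate of $\Phi$. By generic smoothness the differential of $\mu_j$ at a general point has image $\operatorname{Lie}H_y$, and this image is $\sum_i(T_{x_i}\Phi+T_{x_i'}\Phi)$. For $x\in\Phi_{\mathrm{reg}}$ we have $T_x\Phi\subseteq T_xQ=T_yQ$, since $\Gamma_Q$ is constant on $\Phi$. Hence $\operatorname{Lie}H_y\subseteq T_yQ$.

The group $A'$ has only countably many connected closed subgroups $H$. Indeed $H=\exp(\operatorname{Lie}H)$ is semiabelian, so $\operatorname{Lie}H$ is spanned by the subgroup $\pi_1(H)$ of $\pi_1(A')$, and a finitely generated abelian group has countably many subgroups. For each $H$ the set $\{y\in Q_{\mathrm{reg}}:\operatorname{Lie}H\subseteq T_yQ\}$ is closed, and the sets with $\dim H>0$ cover $Q_{\mathrm{reg}}$. A complex variety is not a countable union of proper closed subsets, so there is one $H$ with $\dim H>0$ and $\operatorname{Lie}H\subseteq T_yQ$ for all $y\in Q_{\mathrm{reg}}$.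

For $\xi\in\operatorname{Lie}H$ the invariant vector field $\xi$ is tangent to $Q_{\mathrm{reg}}$. So for $y\in Q_{\mathrm{reg}}$ the integral curve $y+\exp(t\xi)$ lies in $Q$ for small $t$. The set of $t\in\mathbb C$ with $y+\exp(t\xi)\in Q$ is an analytic subset, hence all of $\mathbb C$. Thus $Q_{\mathrm{reg}}+H\subseteq Q$, and taking closures $Q+H\subseteq Q$. Then $H\subseteq\operatorname{Stab}(Q)$, which contradicts finiteness.
\end{proof}

\subsection{The base and the models}\label{sec:models}
Let $V$ and $Y$ be as in Proposition~\ref{prop:main}, and $A=A(V)$. Let $A_Y$ be the identity component of $\operatorname{Stab}(Y)$, $A'=A/A_Y$, and $Y'=Y/A_Y$, a closed subvariety of $A'$ whose stabilizer $\operatorname{Stab}(Y)/A_Y$ is finite. Put $z=\dim Y'\le\dim Y$. Then $z\ge1$. Otherwise $Y$ is a coset of $A_Y$, and $A_Y\ne A$ because $Y\ne A$; a nonzero invariant $1$-form vanishing on $\operatorname{Lie}A_Y$ then pulls back to zero on $V$, contradicting the injectivity of $a_V^*$. This is the only place where non-dominance is used.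

Let $\overline{Y'}$ be the closure of $Y'$ in the compactification $(\overline{A'},\Delta')$ of Section~\ref{sec:semiabelian}, and let $(X_0,D_0)$ be a compactification of $V$. Weak positivity produces sections only over an open subset of the base with complement of codimension at least $2$. They may have poles along divisors that $f$ maps into that complement, and we need these divisors to be exceptional over $X_0$, so that Lemma~\ref{lem:exc} absorbs the poles. Flattening achieves this.

Let $Y_s$ be the normalization of $\overline{Y'}$ in the algebraic closure of $\mathbb C(Y')$ in $\mathbb C(V)$. Let $X_0'\to X_0$ be a projective birational morphism from a smooth variety such that the rational map to $Y_s$ becomes a morphism $X_0'\to Y_s$. By the flattening theorem of Raynaud and Gruson there is a projective birational morphism $Y^\flat\to Y_s$ such that the component of $X_0'\times_{Y_s}Y^\flat$ dominating $Y^\flat$ is flat over $Y^\flat$. Choose a birational morphism $Y_1\to Y^\flat$ from a smooth projective variety, with induced generically finite map $\nu\colon Y_1\to\overline{Y'}$, such that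
\begin{itemize}
\item $B=\nu^{-1}(\Delta')_{\mathrm{red}}$ is an snc divisor;
\item the rational map from $Y_1$ to $\mathbb P(\bigwedge^z\operatorname{Lie}A')$ given by $\nu$, the Gauss map of $Y'$ and the Pl\"ucker embedding is a morphism $\phi$.
\end{itemize}
The base change $X^\flat$ of the flat family to $Y_1$ is flat with integral generic fiber, so it is a variety, with a birational morphism to $X_0$. Let $X\to X^\flat$ be a resolution such that, for the induced $\pi\colon X\to X_0$, the divisor $D=\pi^{-1}(D_0)_{\mathrm{red}}$ is snc. Let $f\colon X\to Y_1$ be the induced morphism, and put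
\[
L=K_X+D,\qquad\Theta=K_{Y_1}+B .
\]
A prime divisor $E\subset X$ is \emph{$f$-exceptional} if $f(E)$ has codimension at least $2$. We record four properties.
\begin{enumerate}
\item[(M1)] The field $\mathbb C(Y_1)$ is algebraically closed in $\mathbb C(X)$; so $f$ has connected fibers, since $Y_1$ is normal.
\item[(M2)] $f^{-1}(B)\subseteq D$. Indeed, on $X\setminus D=\pi^{-1}(V)$ the map $\nu\circ f$ factors through $V\to Y'$, so its image misses $\Delta'$.
\item[(M3)] Every $f$-exceptional divisor $E$ is $\pi$-exceptional. Indeed, the fibers of $X^\flat\to Y_1$ all have dimension $\dim X-z$, so the image of $E$ in $X^\flat$, which lies over $f(E)$, has dimension at most $\dim X-2$, and so does $\pi(E)$.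
\item[(M4)] Let $Z=\phi(Y_1)$, let $\mathbb P^l$ be its linear span and $h$ the hyperplane class on $Z$. Then $\phi\colon Y_1\to Z$ is generically finite, $\dim Z=z$, and $\Theta\sim\phi^*h+\Theta_0$ with $\Theta_0\ge0$. In particular $\Theta$ is big.
\end{enumerate}
For (M4), the invariant $z$-forms on $A'$ are logarithmic on $(\overline{A'},\Delta')$ and pull back to sections of $\Theta$. At a general point $y\in Y_1$ the map $\nu$ is \'etale onto $Y'$, and evaluating the invariant $z$-forms on $\bigwedge^zT_yY_1$ gives the Pl\"ucker coordinates of $T_{\nu(y)}Y'$. So these sections define $\phi$. Let $\Theta_0$ be their fixed divisor. Then $\Theta-\Theta_0$ and $\phi^*h$ are isomorphic outside a set of codimension at least $2$, hence everywhere. Generic finiteness is Lemma~\ref{lem:gauss}.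

By Lemma~\ref{lem:exc} and $\overline P_1(V)\ge1$ there is $0\ne\sigma\in H^0(X,L)$, which we fix.

A \emph{divisorial valuation over $X$} is $v=\operatorname{ord}_C$ for a prime divisor $C$ on a smooth variety $X'$ with a proper birational morphism to $X$. For a rational section $s$ of a line bundle on $X$, $v(s)$ is the order along $C$ of its pullback, and for a nonzero finite-dimensional space $\Lambda$ of rational sections, $v(\Lambda)=\min_{s\in\Lambda}v(s)$; the minimum is attained by a general member. A prime divisor or divisorial valuation is \emph{horizontal} if it dominates the base, and \emph{vertical} otherwise. Multiplying sections by the canonical section of a vertical divisor on $X$ does not change their order for a horizontal $v$.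

\subsection{Positivity of $L-f^*\Theta$}

\begin{proposition}\label{prop:positivity}
There is an integer $b\ge1$ with the following property. For every integer $\alpha>b$, with $\varepsilon=b/\alpha$, there are an integer $N\ge\alpha$ with $N\varepsilon\in\mathbb Z$, an effective $f$-exceptional divisor $E$, and a nonzero subspace
\[
\Lambda\subseteq H^0\bigl(X,\,N(L+E)-N(1-\varepsilon)f^*\Theta\bigr)
\]
such that $v(\Lambda)\le N\,v(\sigma)$ for every horizontal divisorial valuation $v$ over $X$.
\end{proposition}

\begin{proof}
We have $L-f^*\Theta=K_{X/Y_1}+D-f^*B$. If $f^*B$ were reduced, $D-f^*B$ would be a reduced divisor by (M2) and Theorem~\ref{thm:WP} would apply directly. In general $f^*B$ has multiple components. A base change ramified along $B$ makes them reduced in codimension $1$; we apply Theorem~\ref{thm:WP} upstairs and return to $X$ by taking norms.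

\medskip\noindent\emph{Step 1: base change.}
Write $B=\sum B_i$. Kawamata's covering construction provides an integer $M$ divisible by the multiplicities of all components of all $f^*B_i$, and a finite Galois cover $\tau\colon Y_2\to Y_1$ with group $G$ and $Y_2$ smooth projective, which is ramified with index $M$ along each $B_i$ and otherwise only along a divisor $B'$ that is a sum of general members of very ample linear systems. By Bertini's theorem $f^*B'$ is reduced, and it contains no component of $D$, because a general member does not contain any of the finitely many subvarieties $f(C)$ with $C\subseteq D$.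

The fiber product $X\times_{Y_1}Y_2$ is finite and flat over $X$, and $\mathbb C(X)\otimes_{\mathbb C(Y_1)}\mathbb C(Y_2)$ is a field by (M1). So the fiber product is a variety whose function field is Galois over $\mathbb C(X)$ with group $G$. Let $X^\nu$ be its normalization and $X_2\to X^\nu$ a log resolution of the preimage of $D$ that is an isomorphism over the open subset of $Y_2$ where $\tau$ is \'etale; this is possible since over that subset $X^\nu$ is \'etale over $X$. Let $p\colon X_2\to X$ and $f_2\colon X_2\to Y_2$ be the projections. The general fiber of $f_2$ is a fiber of $f$, so $f_2$ has connected fibers. Let $\Delta_2$ be the sum of the horizontal components of $p^{-1}(D)$, a reduced snc divisor. Call a prime divisor $C\subset X_2$ \emph{good} if $p(C)$ is a divisor and $f_2(C)$ has codimension at most $1$. Horizontal divisors are good, because $p$ is finite and \'etale near their generic points.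

\medskip\noindent\emph{Step 2: comparison of canonical divisors.}
With $K_{X_2}=p^*K_X+\operatorname{Ram}_p$ and $K_{Y_2}=\tau^*K_{Y_1}+\operatorname{Ram}_\tau$, consider
\[
\delta=p^*(L-f^*\Theta)-(K_{X_2/Y_2}+\Delta_2)=p^*D-f_2^*\tau^*B-\operatorname{Ram}_p+f_2^*\operatorname{Ram}_\tau-\Delta_2 .
\]
We claim that the coefficient of $\delta$ along a good divisor $C$ is nonnegative, and zero if $C$ is horizontal. Let $C_0=p(C)$ and let $e_C$ be the ramification index of $p$ along $C$, so that $\operatorname{Ram}_p$ has coefficient $e_C-1$.

If $C$ is horizontal, then $e_C=1$, the pullbacks from $Y_2$ do not contain $C$, and $p^*D$ and $\Delta_2$ have the same coefficient, $1$ or $0$. If $C$ is vertical and $f(C_0)\not\subseteq B+B'$, then $\tau$ is \'etale at the generic point of $f_2(C)$, so $e_C=1$ and the coefficient is that of $p^*D$, which is nonnegative.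

Let $f(C_0)$ be a component of $B+B'$, with local equation $t$. Let $a$ be the multiplicity of $C_0$ in $f^*f(C_0)$ and $M'$ the ramification index of $\tau$ along $f_2(C)$. Then $a\mid M'$: over $B$ because $M'=M$, and over $B'$ because $a=1$. Work analytically near a general point of $C$ and its images. On $Y_2$ we have $t=s^{M'}$ with $s$ a local equation of $f_2(C)$, and $\tau$ preserves the other coordinates. On $X$ we have $t=x^a$ with $x$ a local equation of $C_0$, after absorbing the $a$-th root of a unit. The fiber product is locally
\[
x^a-s^{M'}=\prod_{\xi^a=1}\bigl(x-\xi s^{M'/a}\bigr)=0,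
\]
and its normalization is a disjoint union of $a$ smooth branches with coordinate $s$. So $s$ is a local equation of $C$, $e_C=M'/a$, and $f_2^*\operatorname{Ram}_\tau$ has coefficient $M'-1$. Over $B$ we have $C_0\subseteq D$ by (M2), and the coefficient of $\delta$ is $e_C-M-(e_C-1)+(M-1)=0$. Over $B'$ we have $C_0\not\subseteq D$ and $e_C=M'$, and the coefficient is $-(M'-1)+(M'-1)=0$. This proves the claim.

\medskip\noindent\emph{Step 3: sections on $X_2$.}
Fix an ample divisor $\mathcal A$ on $Y_1$. As $\Theta$ is big, Kodaira's lemma gives $b\ge1$ with $b\Theta\sim\mathcal A+A^+$, $A^+\ge0$. Let $\alpha>b$. Apply Theorem~\ref{thm:WP} to $f_2$, $\Delta_2$ and the ample $\tau^*\mathcal A$, with $\mathcal E=f_{2*}\mathcal O(K_{X_2/Y_2}+\Delta_2)$, to get $\beta$. Over the open set where $\mathcal E$ is locally free, the multiplication map $S^{\alpha\beta}\mathcal E\to f_{2*}\mathcal O(\alpha\beta(K_{X_2/Y_2}+\Delta_2))$ turns a global section of $\widehat S^{\alpha\beta}(\mathcal E)\otimes\tau^*\mathcal A^\beta$ into a section of $\alpha\beta(K_{X_2/Y_2}+\Delta_2)+\beta f_2^*\tau^*\mathcal A$. Multiply by the canonical rational section of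 $\alpha\beta\delta$. We obtain a finite-dimensional space $\Lambda_2$ of rational sections of $p^*\mathcal M$, where
\[
\mathcal M=\alpha\beta(L-f^*\Theta)+\beta f^*\mathcal A,
\]
and by Step 2 they are regular along every good divisor.

Let $Y^\circ\subseteq Y_2$ be a nonempty open set over which $\mathcal E$ is locally free, $\widehat S^{\alpha\beta}(\mathcal E)\otimes\tau^*\mathcal A^\beta$ is generated by global sections, $\delta$ is zero, $f_2$ is smooth, and $p^*\sigma$ does not vanish identically on any fiber. The elements of $\Lambda_2$ are regular over $Y^\circ$. Let $y\in Y^\circ$ with fiber $F_y$, and trivialize $\tau^*\Theta$ and $\tau^*\mathcal A$ near $y$. Since $\delta=0$ there, $p^*\sigma$ becomes a local section of $\mathcal E$. By global generation, some global section agrees with the $\alpha\beta$-th symmetric power of $p^*\sigma$ modulo the maximal ideal of $y$. The corresponding $\theta_y\in\Lambda_2$ satisfies $\theta_y|_{F_y}=(p^*\sigma)^{\alpha\beta}|_{F_y}\ne0$.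

We deduce that
\begin{equation}\label{eq:upstairs}
v'(\Lambda_2)\le\alpha\beta\,v'(p^*\sigma)
\end{equation}
for every horizontal divisorial valuation $v'$ over $X_2$. Let $v'=\operatorname{ord}_{C'}$ with $C'$ on a smooth model $X_2'\to X_2$, and pull all sections back to $X_2'$. For general $y\in Y^\circ$ the fiber $F_y'$ of $X_2'\to Y_2$ is smooth and irreducible, $C'$ cuts out a nonempty reduced divisor on it by generic smoothness, and a component $C''$ of $C'\cap F'_y$ lies on no component of the divisor of $p^*\sigma$ other than $C'$, for dimension reasons. Hence $\operatorname{ord}_{C''}(p^*\sigma|_{F'_y})=v'(p^*\sigma)$. The section $\theta_y$ depends on $y$, so only an inequality is available for it, but it is the useful one: $\theta_y$ is regular near $F'_y$ and divisible by the $v'(\theta_y)$-th power of a local equation of $C'$, so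
\[
v'(\Lambda_2)\le v'(\theta_y)\le\operatorname{ord}_{C''}(\theta_y|_{F'_y})=\alpha\beta\operatorname{ord}_{C''}(p^*\sigma|_{F'_y})=\alpha\beta\,v'(p^*\sigma).
\]

\medskip\noindent\emph{Step 4: norms.}
The group $G$ acts on the rational sections of $p^*\mathcal M$. For $\theta\in\Lambda_2$ the product $\operatorname{Nm}\theta=\prod_{\gamma\in G}\gamma^*\theta$ is invariant, so it is a rational section of $|G|\mathcal M$ on $X$, nonzero if $\theta\ne0$. Let $v$ be a divisorial valuation over $X$. Its extensions to $\mathbb C(X_2)$, normalized to have value group $\mathbb Z$, are divisorial, are permuted by $G$, and have a common ramification index $e_v$. If $v'$ is one of them and $v'_\gamma=v'\circ\gamma^*$, then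
\begin{equation}\label{eq:norm}
e_v\,v(\operatorname{Nm}\theta)=\sum_{\gamma\in G}v'_\gamma(\theta).
\end{equation}

Let $v=\operatorname{ord}_{C_0}$ with $C_0\subset X$ a prime divisor that is not $f$-exceptional. The extensions of $v$ are given by the prime divisors of $X^\nu$ over $C_0$. Their strict transforms $C\subset X_2$ map onto $C_0$, and $f_2(C)$ has the same codimension as $f(C_0)=\tau(f_2(C))$, because $\tau$ is finite. So they are good, and \eqref{eq:norm} shows that $\operatorname{Nm}\theta$ is regular along $C_0$.

Let $v$ be horizontal. Then all $v'_\gamma$ are horizontal, and a general $\theta\in\Lambda_2$ has $v'_\gamma(\theta)=v'_\gamma(\Lambda_2)$ for the finitely many $\gamma$. By \eqref{eq:upstairs}, \eqref{eq:norm} and $v'_\gamma(p^*\sigma)=e_v\,v(\sigma)$, we get $v(\operatorname{Nm}\theta)\le|G|\alpha\beta\,v(\sigma)$.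

Put $N=|G|\alpha\beta\ge\alpha$; then $N\varepsilon=|G|\beta b$ is an integer. The span $\Lambda_1$ of all $\operatorname{Nm}\theta$ lies in the image of $\bigotimes_{\gamma}\gamma^*\Lambda_2$, so it is finite-dimensional, and its elements have poles only along finitely many $f$-exceptional divisors. Choose an effective $f$-exceptional $E$ such that $NE$ dominates these poles. Let $\Lambda$ be $\Lambda_1$ multiplied by the canonical sections of the vertical divisors $NE$ and $|G|\beta f^*A^+$. Since
\[
|G|\mathcal M+|G|\beta f^*A^+\sim N(L-f^*\Theta)+|G|\beta b\,f^*\Theta=NL-N(1-\varepsilon)f^*\Theta,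
\]
the space $\Lambda$ consists of regular sections of the required divisor, and $v(\Lambda)=v(\Lambda_1)\le N\,v(\sigma)$ for horizontal $v$.
\end{proof}

\subsection{Vanishing and the end of the proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $m\ge z+3$; this covers all $m\ge\dim Y+3$. Apply Proposition~\ref{prop:positivity} with $\alpha>b(m-1)$ and $\alpha\ge m$, so that
\[
(m-1)\varepsilon<1,\qquad N\ge m .
\]
Let $\mu\colon X'\to X$ be a log resolution of the base ideal of $\Lambda$ together with $D$, $E$ and $f^*\Theta_0$. Then $\mu^*\Lambda$ is a base point free system plus a fixed divisor $J$, whose coefficient along a prime divisor $C\subset X'$ is $\operatorname{ord}_C(\Lambda)$. Let $H$ be a general member of the free system. By Bertini's theorem $H$ is smooth and reduced, has no component in common with the other divisors, and forms an snc divisor with them. Let $g=\phi\circ f\circ\mu\colon X'\to Z$. From $H+J\sim\mu^*(N(L+E)-N(1-\varepsilon)f^*\Theta)$ and (M4) we get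
\[
\mu^*(L+E)\sim_{\mathbb Q}\Gamma+(1-\varepsilon)g^*h,\qquad\Gamma=\frac1N(H+J)+(1-\varepsilon)\mu^*f^*\Theta_0\ge0 .
\]

Let $D'=\mu^{-1}(D)_{\mathrm{red}}$, write $K_{X'}+D'=\mu^*L+E'$ with $E'\ge0$, and put
\[
L'=K_{X'}+D'+(m-1)\mu^*(L+E)=m(K_{X'}+D')-(m-1)E'+(m-1)\mu^*E .
\]
By (M3) the divisor $\mu^*E$ is exceptional over $X_0$, so Lemma~\ref{lem:exc} gives $h^0(X',L')\le\overline P_m(V)$.

The divisor $D'+(m-1)\Gamma$ may have coefficients greater than $1$, so we subtract an integral divisor. Write $\Gamma=\sum\gamma_CC$ and let $T=\sum c_CC\ge0$, where $c_C=\lceil(m-1)\gamma_C\rceil$ if $C\subseteq D'$ and $c_C=\lfloor(m-1)\gamma_C\rfloor$ otherwise. Then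
\[
L'-T\sim_{\mathbb Q}K_{X'}+\Delta''+(m-1)(1-\varepsilon)g^*h,\qquad\Delta''=D'+(m-1)\Gamma-T .
\]
The divisor $\Delta''$ has snc support. Its coefficient along $C\subseteq D'$ is $1+(m-1)\gamma_C-\lceil(m-1)\gamma_C\rceil\in(0,1]$, and along any other $C$ it is the fractional part of $(m-1)\gamma_C$. Let $\mathcal G=g_*\mathcal O_{X'}(L'-T)$, a torsion-free sheaf on $Z$, and $\mathcal G(j)=\mathcal G\otimes\mathcal O_Z(jh)=g_*\mathcal O_{X'}(L'-T+jg^*h)$. Since $(m-1)(1-\varepsilon)>m-2$, Theorem~\ref{thm:Van} gives
\begin{equation}\label{eq:vanishing}
H^i(Z,\mathcal G(j))=0\qquad\text{for }i>0\text{ and }j\ge-(m-2).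
\end{equation}

\medskip\noindent\emph{The sheaf $\mathcal G$ is nonzero.}
Let $s_{E'}$ and $s_E$ be the canonical sections of $E'$ and $\mu^*E$. Then
\[
s=(\mu^*\sigma\cdot s_{E'})\cdot(\mu^*\sigma\cdot s_E)^{m-1}
\]
is a nonzero section of $L'$. We show that $\operatorname{ord}_Cs\ge c_C$ for every horizontal component $C$ of $\Gamma$. The divisor $\mu^*f^*\Theta_0$ is vertical, so $C$ is a component of $H$ or of $J$. If $C\subseteq H$, then $C\not\subseteq D'$ and $c_C=\lfloor(m-1)/N\rfloor=0$. If $C\subseteq J$, then $\gamma_C=\operatorname{ord}_C(\Lambda)/N\le\operatorname{ord}_C(\sigma)$ by Proposition~\ref{prop:positivity}. As $(m-1)\operatorname{ord}_C(\sigma)$ is an integer, $c_C\le\lceil(m-1)\gamma_C\rceil\le(m-1)\operatorname{ord}_C(\sigma)\le\operatorname{ord}_Cs$. So $s$ gives a nonzero section of $L'-T$ over the complement in $Y_1$ of the images of the vertical components of $T$. Hence $\mathcal K=(f\circ\mu)_*\mathcal O_{X'}(L'-T)$ is a nonzero torsion-free sheaf on $Y_1$. By (M4) the proper morphism $\phi$ is finite over some nonempty affine open set $Z_0\subseteq Z$. Then $\phi^{-1}(Z_0)$ is affine and dense, and $H^0(Z_0,\mathcal G)=H^0(\phi^{-1}(Z_0),\mathcal K)\ne0$.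 This is where the Gauss map must be generically finite: along fibers of positive dimension a nonzero sheaf can have zero direct image.

\medskip\noindent\emph{Counting sections.}
The sheaf $\mathcal G$ is nonzero and torsion-free, so its support is $Z$ and $j\mapsto\chi(Z,\mathcal G(j))$ is a polynomial of degree $z$. By \eqref{eq:vanishing} it equals $h^0(Z,\mathcal G(j))$ for $j\ge-(m-2)$. The interval $[-(m-2),-1]$ contains $m-2\ge z+1$ integers, which cannot all be roots. So $\mathcal G(-j_0)$ has a nonzero section for some $j_0\ge1$, and multiplication by it embeds $H^0(Z,\mathcal O_Z(j_0h))$ into $H^0(Z,\mathcal G)$, because $Z$ is integral and $\mathcal G$ is torsion-free. As $Z$ spans $\mathbb P^l$ and $l\ge z$, we have $h^0(Z,j_0h)\ge h^0(Z,h)\ge z+1$. Therefore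
\[
\overline P_m(V)\ge h^0(X',L')\ge h^0(X',L'-T)=h^0(Z,\mathcal G)\ge z+1\ge2 .
\]
This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:C} and the upper bound in Theorem~\ref{thm:D}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ambro}
Ambro, \emph{Quasi-log varieties}.

\bibitem{Campana}
Campana, Ann. Inst. Fourier \textbf{54} (2004).

\bibitem{Dolgachev}
Dolgachev, \emph{Weighted projective varieties}, LNM 956.

\bibitem{FujinoFound}
Fujino, \emph{Foundations of the minimal model program}.

\bibitem{FujinoWP}
Fujino, \emph{Notes on the weak positivity theorems}, Adv. Stud. Pure Math.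

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational geometry}.

\bibitem{MLPT}
Margarida Mendes Lopes, Rita Pardini and Sofia Tirabassi, \emph{Effective characterization of quasi-abelian surfaces}, arXiv:2206.05464 (2022).

\end{thebibliography}
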